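# Constant-width bodies and the polytope dual to the difference body of a simplex

## 1. Widths, support functions and the polytope $D_n$

A convex body is a compact convex set in $\mathbb R^n$ with nonempty interior. Its **support function** is $h_K(u)=\max_{x\in K}\langle x,u\rangle$. Four textbook facts are used throughout. A convex, positively 1-homogeneous function on $\mathbb R^n$ is the support function of exactly one compact convex set. The set $K$ lies in the half-space $\{\langle x,u\rangle\le c\}$, with the hyperplane $\{\langle x,u\rangle=c\}$ supporting $K$, if and only if $h_K(u)=c$. The distance between the two supporting hyperplanes orthogonal to a unit vector $u$ is $h_K(u)+h_K(-u)$. Convergence in the Hausdorff metric is uniform convergence of support functions on $S^{n-1}$.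

**Definition (constant width).** $K$ has constant width $w$ if $h_K(u)+h_K(-u)=w$ for all unit vectors $u$. Equivalently, $f=h_K-\frac w2$ is an odd function on $S^{n-1}$.

*Example.* In the plane put $h(\theta)=1+\varepsilon\cos3\theta$. Since $\cos 3(\theta+\pi)=-\cos3\theta$, the width is $2$ in every direction. The 1-homogeneous extension of $h$ is convex if and only if $h+h''=1-8\varepsilon\cos3\theta\ge0$, that is, $|\varepsilon|\le\frac18$. So for $0<|\varepsilon|\le\frac18$ this is a body of constant width $2$ that is not a disc.

**Definition (difference body, dual, $D_n$).** For a convex body $T$ the difference body is $T-T=\{x-y:x,y\in T\}$, and its dual is $(T-T)^\circ=\{y:\langle x,y\rangle\le1\text{ for all }x\in T-T\}$. If $\Delta_n$ is a regular $n$-simplex, $D_n=(\Delta_n-\Delta_n)^\circ$.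

We need coordinates. For a finite set $B$ of size $k$, let $W$ be a Euclidean space of dimension $k-1$ spanned by vectors $v_i$, $i\in B$, with
$$\langle v_i,v_j\rangle=\delta_{ij}-\tfrac1k .$$
These are the projections of the standard basis of $\mathbb R^k$ to the hyperplane of coordinate sum zero. Hence $\sum_iv_i=0$, $\sum_iv_iv_i^T=\mathrm{Id}_W$, any $k-1$ of the $v_i$ are linearly independent, and $|v_i-v_j|^2=2$. For $k=1$ we have $W=0$; for $k=2$, $W$ is a line and $v_2=-v_1$; for $k=3$ the $v_i$ are three vectors of length $\sqrt{2/3}$ at mutual angles $120^\circ$. For $k=n+1$ the $v_i$ are the vertices of a regular simplex in $\mathbb R^n$. Put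
$$u_{ij}=\tfrac1{\sqrt2}(v_i-v_j),\qquad R=\{u_{ij}:i\ne j\}.$$
These are $n(n+1)$ unit vectors; we call them (and the $v_i-v_j$) *roots*. With $\Delta_n=\operatorname{conv}\{v_i\}$ we get $D_n=\{y:\langle v_i-v_j,y\rangle\le1,\ i\ne j\}$. The point $y=\frac12(v_i-v_j)$ gives equality for the root $v_i-v_j$, and the product with any other root is at most $\frac12$. So each root gives a facet: $D_n$ has $n(n+1)$ facets, with unit normals $u_{ij}$, all at the same distance from $0$.

*Examples.* $D_1$ is an interval. For $n=2$ the roots are six unit vectors at angles of $60^\circ$, and $D_2$ is a regular hexagon. For $n=3$ take $v_i$ to be $\frac12(1,1,1)$, $\frac12(1,-1,-1)$, $\frac12(-1,1,-1)$, $\frac12(-1,-1,1)$; the differences are the twelve vectors obtained from $(0,\pm1,\pm1)$ by permuting coordinates, and $D_3$ is a rhombic dodecahedron.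

**Definition (inscribed).** $K$ is inscribed in a polytope $P$ if $K\subseteq P$ and the hyperplane spanned by each facet of $P$ is a supporting hyperplane of $K$.

*Example.* The unit ball is inscribed in $\{x:\langle x,\rho u\rangle\le1,\ u\in R\}$ for every $\rho\in O(n)$; this polytope is similar to $D_n$.

Here is the question. Greg Kuperberg's paper "Circumscribing constant-width bodies with polytopes" (arXiv:math/9809165, 1998) is the source for the following conjecture of V. V. Makeev: *every constant-width body in $\mathbb R^n$ is inscribed in a polytope similar to $D_n$.* It is known for $n=2$, with the regular hexagon. For which $n$ is it true? We shall prove the following.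

**Theorem 1.** Makeev's conjecture is false for every $n\ge4$. More precisely, for every $n\ge4$ there is an odd polynomial $f$ such that for all sufficiently small $\varepsilon>0$ the function $1+\varepsilon f$ on $S^{n-1}$ is the support function of a convex body of constant width $2$ which is inscribed in no polytope similar to $D_n$. The constant-width bodies inscribed in no polytope similar to $D_n$ form an open set (Hausdorff metric) among constant-width bodies, and the unit ball is a limit of such bodies.

**Theorem 2.** The conjecture holds in $\mathbb R^n$ if and only if $n\le3$.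

The case $n=3$ is known (G. Kuperberg, *New York J. Math.* 5 (1999); T. Hausel, E. Makai Jr., A. Szűcs, *Mathematika* 47 (2000)); a short proof appears in Section 5.

## 2. A system of $\binom n2$ equations on $O(n)$

The purpose of this section is to replace bodies by odd functions and polytopes by elements of $O(n)$.

**Definition (solution).** Let $f$ be odd and continuous on $S^{n-1}$. An element $\rho\in O(n)$ is a *solution* for $f$ if there are reals $b_i$ with $f(\rho u_{ij})=b_i-b_j$ for all $i\ne j$.

We may normalize $\sum b_i=0$. Since $\sum v_i=0$ is the only linear relation among the $v_i$, there is then a linear $\ell$ with $\ell(v_i)=\sqrt2\,b_i$, so $b_i-b_j=\ell(u_{ij})$. Thus $\rho$ is a solution if and only if $f\circ\rho|_R$ is the restriction of a linear functional. There are $\binom{n+1}2$ values and an $n$-dimensional space of allowed values, hence $\binom{n+1}2-n=\binom n2$ equations, on the manifold $O(n)$ of dimension $\binom n2$.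

Let $\mathcal B_n$ be the set of odd continuous $f$ on $S^{n-1}$ **without** solution. It is open in the sup norm among odd continuous functions: if $f_m\to f$ uniformly and $\rho_m$ is a solution for $f_m$, a subsequence has $\rho_m\to\rho$, then $f_m(\rho_mu)\to f(\rho u)$ for $u\in R$, and the limit satisfies the same linear conditions.

**Lemma 3.** Let $K$ have constant width $w$ and support function $h$, and let $f=h-\frac w2$. Then $K$ is inscribed in a polytope similar to $D_n$ if and only if $f\notin\mathcal B_n$.

*Proof.* A polytope similar to $D_n$ is $\{x:\langle x-t,\rho u\rangle\le\lambda,\ u\in R\}$ with $\rho\in O(n)$, $t\in\mathbb R^n$, $\lambda>0$. The body $K$ is inscribed in it if and only if $h(\rho u)=\langle t,\rho u\rangle+\lambda$ for all $u\in R$. Adding the equations for $u$ and $-u$ gives $w=2\lambda$. So the condition says that $f(\rho u)=\langle t,\rho u\rangle$ on $R$ for some $t$, which means that $\rho$ is a solution. Conversely, given such $\rho$ and $t$, take $\lambda=\frac w2$. $\square$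

**Reduction.** Theorem 1 follows from
$$\mathcal B_n\ne\emptyset\qquad\text{for all }n\ge4. \tag{1}$$
Indeed, if $\mathcal B_n\ne\emptyset$ then, $\mathcal B_n$ being open, the odd part of a Weierstrass approximation gives an odd polynomial $f\in\mathcal B_n$. The 1-homogeneous extension of $1+\varepsilon f$ has, on tangent spaces of the sphere, Hessian $I+\varepsilon(\nabla^2f+fI)$, which is positive definite for small $\varepsilon>0$. So $1+\varepsilon f$ is the support function of a compact convex set, with $0$ in its interior because $1+\varepsilon f>0$, and of constant width $2$ because $f$ is odd. Solutions for $\varepsilon f$ and for $f$ are the same when $\varepsilon\ne0$. By Lemma 3 the body is inscribed in no polytope similar to $D_n$, and it tends to the unit ball as $\varepsilon\to0$. Finally, if constant-width bodies converge in the Hausdorff metric, their widths converge and their functions $h-\frac w2$ converge uniformly; so openness of $\mathcal B_n$ gives the openness claimed in Theorem 1.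

## 3. Dimensions one and two, and the function $x_1^3$

Two elementary criteria will be used all the time.

**Lemma 4.** (i) An antisymmetric array $c_{ij}$ on a finite set has the form $b_i-b_j$ if and only if $c_{ij}+c_{jk}+c_{ki}=0$ for all triples. (ii) An array $c_{ij}$ on a product $A\times B$ has the form $b_i-b'_j$ if and only if $c_{ij}-c_{i'j}+c_{i'j'}-c_{ij'}=0$ for all $i,i'\in A$, $j,j'\in B$.

*Proof.* Necessity is clear. For (i) fix an element $0$ and put $b_i=c_{i0}$; then $c_{ij}=-c_{j0}-c_{0i}=b_i-b_j$. For (ii) fix $i_0,j_0$ and put $b_i=c_{ij_0}$, $b'_j=c_{i_0j_0}-c_{i_0j}$. $\square$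

**Dimension one.** Bodies are intervals, and every interval is similar to $D_1$.

**Dimension two.** The vectors $u_{12},u_{23},u_{31}$ have sum zero, so they sit at angles $0,120^\circ,240^\circ$ after a choice of coordinates. By Lemma 4(i) the rotation by $\theta$ is a solution if and only if
$$\varphi(\theta)=f(\theta)+f(\theta+120^\circ)+f(\theta+240^\circ)=0 .$$
Clearly $\varphi(\theta+120^\circ)=\varphi(\theta)$, and $\varphi(\theta+180^\circ)=-\varphi(\theta)$ because $f$ is odd; so $\varphi(\theta+60^\circ)=-\varphi(\theta)$, and $\varphi$ has a zero. Every planar constant-width body is inscribed in a regular hexagon. For $f=\cos3\theta$ we get $\varphi=3\cos3\theta$, with zeros exactly at $30^\circ+60^\circ j$. At these angles $f$ itself vanishes, so the body $1+\varepsilon\cos3\theta$ lies in the hexagon of inradius $1$ centered at $0$ with normals at $30^\circ+60^\circ j$.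

**The cubic in dimension $n\ge2$.** A natural candidate for a function without solution is $f=x_1^3$. Put $a_i=\langle\rho v_i,e_1\rangle$. Then $\sum a_i=0$, and $\sum a_i^2=1$ because $\sum v_iv_i^T=\mathrm{Id}$. The values are $2^{-3/2}(a_i-a_j)^3$, and $x^3+y^3+z^3=3xyz$ when $x+y+z=0$. So $\rho$ is a solution if and only if
$$(a_i-a_j)(a_j-a_k)(a_k-a_i)=0\quad\text{for all triples},$$
that is, no three of the $a_i$ are distinct. They are not all equal, so they take exactly two values. Since $\rho^{-1}e_1=\sum a_iv_i$, for $n\ge3$ solutions exist in whole cosets of $O(n-1)$, one family for each way of splitting the $n+1$ vertices into two parts of sizes $k$ and $l$. So the cubic is not a counterexample. But its solutions are completely explicit, and we shall return to it: near $x_1^3$, what remains is a problem in one dimension less in which the vertices are split into two *blocks*.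

## 4. Block problems and their linear algebra

We set up a class of problems containing the original one and the ones just announced.

### 4.1 Data, edges and solutions

Let $B_1,\dots,B_r$ be disjoint finite sets (*blocks*) of sizes $k_s\ge1$, with spaces $W_s$ and vectors $v_i$ as in Section 1, and let
$$\mathbb R^d=\bigoplus_sW_s\ \text{(orthogonal)},\qquad d=\sum_s(k_s-1),\qquad N=\tbinom d2 .$$

**Definition (edges).** The set $E$ consists of *block edges* $\{i,j\}\subset B_s$, each with one chosen orientation, and of *cross edges* $(i,j)\in B_s\times B_t$ for $s<t$ with $k_s,k_t\ge2$. Put $x_e=(v_i-v_j)/\sqrt2$ for a block edge and $x_e=(v_i-v_j)/c_{st}$, $c_{st}^2=2-\frac1{k_s}-\frac1{k_t}$, for a cross edge.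

All $x_e$ are unit vectors. The block edge vectors are pairwise distinct modulo $\pm$, and for fixed $s<t$ the $x_e$, $e\in B_s\times B_t$, are pairwise distinct.

**Definition (datum, solution).** A *datum* $\mathbf f=(g,(G_{st}))$ consists of an odd continuous $g$ on $S^{d-1}$ and continuous $G_{st}$ on $S^{d-1}$, with no parity condition. For $\rho\in O(d)$ put $\mathbf f_e(\rho)=g(\rho x_e)$ for block edges and $\mathbf f_e(\rho)=G_{st}(\rho x_e)$ for cross edges. Let $L\subset\mathbb R^E$ be the space of all $c$ with $c_{ij}=b_i-b_j$ on each block and $c_{ij}=b_i-b'_j$ on each $B_s\times B_t$, the $b$'s being independent for each block and each pair of blocks. Let $V=\mathbb R^E/L$ and $s_{\mathbf f}(\rho)=[(\mathbf f_e(\rho))_e]\in V$. A *solution* is a $\rho$ with $s_{\mathbf f}(\rho)=0$.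

*Example.* Let $r=2$, $k_1=k_2=2$. Then $d=2$, $c_{12}=1$, $v_1=-v_2=(\frac1{\sqrt2},0)$, $v_3=-v_4=(0,\frac1{\sqrt2})$. Block edges impose nothing. The four cross vectors are $(\pm1,\pm1)/\sqrt2$, and $\rho$ is a solution if and only if the alternating sum of $G_{12}$ over the four vertices of the square they form, rotated by $\rho$, vanishes.

For $r=1$, $k_1=n+1$ we recover Section 2. As there, having no solution is an open condition on $\mathbf f$ in the sup norm. If the order of two blocks is reversed, $x_{(j,i)}=-x_{(i,j)}$; replacing $G_{st}(x)$ by $G_{st}(-x)$ leaves the values unchanged, and $b_i-b_j'=(-b'_j)-(-b_i)$ shows that the solutions are the same.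

### 4.2 The space $V$ is $\Lambda^2\mathbb R^d$

The map $\Omega:\mathbb R^E\to\Lambda^2\mathbb R^d$, $\Omega(c)=\sum_{ij\in E}c_{ij}\,v_i\wedge v_j$, vanishes on $L$: on a block $\sum_{i<j}(b_i-b_j)v_i\wedge v_j=\frac12\sum_{i,j}(b_i-b_j)v_i\wedge v_j=0$ as $\sum_jv_j=0$, and similarly for pairs of blocks. It is onto, since the $v_i\wedge v_j$ span $\Lambda^2W_s$, respectively $W_s\wedge W_t\cong W_s\otimes W_t$. Counting (the array $b_i-b_j$ determines $b$ up to one constant, likewise for $b_i-b_j'$),
$$\dim V=\sum_s\Big[\tbinom{k_s}2-(k_s-1)\Big]+\sum_{s<t}(k_s-1)(k_t-1)=\sum_s\tbinom{k_s-1}2+\sum_{s<t}(k_s-1)(k_t-1)=\tbinom d2 .$$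
So $\Omega$ induces an isomorphism $V\cong\Lambda^2\mathbb R^d$, $\dim V=N$, and $\ker\Omega=L$. We have $V=\bigoplus V_s\oplus\bigoplus V_{st}$ with $V_s\cong\Lambda^2W_s$, $V_{st}\cong W_s\otimes W_t$, and the class $[e]$ of the indicator of $e=ij$ corresponds to $v_i\wedge v_j$, respectively $v_i\otimes v_j$.

The dual $V^*=L^\perp\subset\mathbb R^E$ consists of those $\mu$ which are circulations (net flow zero at every vertex) on each complete graph $B_s$ and each bipartite graph $B_s\times B_t$, when extended antisymmetrically.

**Lemma 5.** Let $S\subset E$ and $q=\dim\operatorname{span}\{x_e:e\in S\}$. Then $\dim\{\mu\in V^*:\operatorname{supp}\mu\subset S\}\le\binom q2$.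

*Proof.* $\Omega$ is injective on $L^\perp$, because $\ker\Omega=L$ and $L\cap L^\perp=0$. Circulations supported on $S$ are spanned by cycles $i_1i_2\dots i_mi_1$ with edges in $S$, each cycle in one of the graphs. For such a cycle, with $i_{m+1}=i_1$,
$$\Omega=\sum_\nu v_{i_\nu}\wedge v_{i_{\nu+1}}=\sum_\nu(v_{i_\nu}-v_{i_1})\wedge(v_{i_{\nu+1}}-v_{i_1}),$$
since the extra terms $-\sum_\nu v_{i_\nu}\wedge v_{i_1}+\sum_\nu v_{i_{\nu+1}}\wedge v_{i_1}$ cancel. Each $v_{i_\nu}-v_{i_1}$ is a sum of multiples of $x_e$, $e\in S$, along the cycle. So the image lies in $\Lambda^2$ of a $q$-dimensional space. $\square$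

### 4.3 Symmetry and the sign of the Jacobian

Let $G\subset O(d)$ be $S_{d+1}\times\{\pm1\}$ if $r=1$, $d\ge2$, with $\sigma v_i=v_{\sigma i}$, and $\prod_sS_{k_s}$ if $r\ge2$. These groups act faithfully on $\mathbb R^d$ (for $r=1$: $-v_p\ne v_q$ when the block has at least three elements, by comparing inner products), hence freely on $O(d)$ by right multiplication. Put $\chi(\pm\sigma)=\pm1$ if $r=1$ and $\chi\equiv1$ if $r\ge2$. Because $g$ is odd,
$$s(\rho\gamma)=\gamma^*s(\rho),\qquad(\gamma^*c)_{ij}=\chi(\gamma)\,c_{\sigma i\,\sigma j},$$
where $\sigma$ is the permutation underlying $\gamma$ and $c$ is extended antisymmetrically on blocks. Substituting indices and using $\Lambda^2(-1)=1$,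
$$\Omega(\gamma^*c)=\chi(\gamma)\,\Lambda^2(\gamma^{-1})\,\Omega(c). \tag{2}$$

For smooth $\mathbf f$ let $Ds(\rho):\mathfrak{so}(d)\to V$, $Ds(\rho)A=\frac d{dt}s(\rho e^{tA})|_{t=0}$. From $\rho\gamma e^{tA}=\rho e^{t\gamma A\gamma^{-1}}\gamma$ we get $Ds(\rho\gamma)A=\gamma^*Ds(\rho)(\gamma A\gamma^{-1})$. Take determinants in fixed bases. The determinant of $\gamma^*$ on $V$ is $\chi(\gamma)^N\det\Lambda^2(\gamma^{-1})$ by (2), and conjugation by $\gamma$ on $\mathfrak{so}(d)\cong\Lambda^2\mathbb R^d$ has determinant $\det\Lambda^2\gamma$. Hence
$$\det Ds(\rho\gamma)=\chi(\gamma)^N\det Ds(\rho). \tag{3}$$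

## 5. Counting solution orbits: dimension three, and why parity is silent for even $N$

Solutions come in $G$-orbits. The first approach is to count the orbits modulo $2$, as we implicitly did in the plane. We need a form of transversality, which is also used later.

**Lemma 6 (Transversality).** Let $Z$ be a second countable manifold, $\mathcal P,T$ finite-dimensional vector spaces, and $\Phi:Z\times\mathcal P\to T$ smooth such that for each $z$ the map $\Phi(z,\cdot)$ is affine and onto. Then for almost every $P$, $0$ is a regular value of $\Phi(\cdot,P)$. In particular, if $\dim Z<\dim T$, then $\Phi(\cdot,P)$ has no zeros for almost every $P$.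

*Proof.* The $\mathcal P$-derivative of $\Phi$ is onto, so $M=\Phi^{-1}(0)$ is a submanifold. By Sard's theorem almost every $P$ is a regular value of the projection $M\to\mathcal P$. Let $P$ be such a value, $(z,P)\in M$ and $\eta\in T$. Choose $p\in\mathcal P$ with $\partial_P\Phi\,p=-\eta$. By regularity there is $\zeta\in T_zZ$ with $(\zeta,p)$ tangent to $M$, that is, $\partial_z\Phi\,\zeta+\partial_P\Phi\,p=0$. So $\partial_z\Phi\,\zeta=\eta$. $\square$

**Proposition 7.** $\mathcal B_3=\emptyset$; hence every constant-width body in $\mathbb R^3$ is inscribed in a rhombic dodecahedron similar to $D_3$.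

*Proof.* Take $r=1$, $d=3$, so $N=3$, with the $v_i$ of the example in Section 1.

**Step 1: the equivariance.** This step isolates the only property of $s_f$ that we use. Let $H=G\cap SO(3)$. As $\sigma\in S_4$ has determinant $\operatorname{sgn}\sigma$ on $\mathbb R^3$, $H$ consists of the $\gamma=\chi\sigma$ with $\chi=\operatorname{sgn}\sigma$. It is the rotation group of the cube, of order $24$, and $\chi(\gamma)=1$ if and only if $\gamma$ preserves $\{v_i\}$. Identify $\Lambda^2\mathbb R^3$ with $\mathbb R^3$ by the cross product, which commutes with rotations. By (2), $F=\Omega\circ s_f:SO(3)\to\mathbb R^3$ satisfies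
$$F(\rho\gamma)=\chi(\gamma)\,\gamma^{-1}F(\rho)\qquad(\gamma\in H). \tag{4}$$
It suffices to show that every continuous $F$ with (4) has a zero.

**Step 2: a model with exactly one zero orbit.** This step computes the parity. Let $\Phi(x)=\nabla(x_1x_2x_3)=(x_2x_3,x_3x_1,x_1x_2)$. Elements of $H$ are signed permutation matrices, and they multiply $x_1x_2x_3$ by the product of their signs. The $v_i$ are the multiples by $\frac12$ of the sign vectors with product $+1$, so this factor is $\chi(\gamma)$. Differentiating, $\Phi(\gamma x)=\chi(\gamma)\gamma\Phi(x)$. Hence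
$$F_\delta(\rho)=\Phi(w)+\delta\,\Phi(w'),\qquad w=\rho^{-1}e_1,\ w'=\rho^{-1}e_2,$$
satisfies (4). As $\delta\to0^+$, zeros of $F_\delta$ approach $\{\Phi(w)=0\}=\{w=\pm e_i\}$, and $H$ permutes the six points $\pm e_i$ transitively. Near $w=e_3$ the first two equations, $w_2w_3=-\delta w_2'w_3'$ and $w_3w_1=-\delta w_3'w_1'$, give $w_1,w_2=O(\delta)$. Put $w_1=\delta a$, $w_2=\delta b$ with $a,b$ bounded, and let $\theta$ be an angular coordinate for $w'$ with $w'=(\cos\theta,\sin\theta,0)$ at $w=e_3$. Then
$$\tfrac1\delta F_\delta=(b\,w_3+w_2'w_3',\ a\,w_3+w_3'w_1',\ \delta ab+w_1'w_2'),$$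
which at $\delta=0$ equals $(b,a,\cos\theta\sin\theta)$ and has exactly four zeros, all nondegenerate. By the implicit function theorem, for small $\delta>0$ there are exactly $4$ zeros near $w=e_3$, nondegenerate, and $6\cdot4=24=|H|$ in all. Since $H$ acts freely on them, they form one $H$-orbit. Fix such a $\delta$.

**Step 3: parity is invariant.** Suppose a continuous $F$ with (4) has no zero. Approximating $F$ by a smooth map $\tilde F$ and replacing $\tilde F$ by $\rho\mapsto\frac1{24}\sum_{\gamma\in H}\chi(\gamma)\gamma\tilde F(\rho\gamma)$, we may take $F$ smooth. For each $\rho_0$ there are smooth maps with (4) with any prescribed value at $\rho_0$: prescribe it on a small neighborhood with a cutoff and extend by (4), which is consistent because $H$ acts freely. By compactness finitely many smooth maps with (4) span a space $\mathcal P$ whose values at each $\rho$ fill $\mathbb R^3$. Apply Lemma 6 on $Z=SO(3)\times(0,1)$ to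
$$(1-u)F_\delta+uF+u(1-u)P,\qquad P\in\mathcal P .$$
For almost every small $P$ the zero set in $Z$ is a $1$-manifold. Near $u=1$ there are no zeros. Near $u=0$ the zeros are, by the implicit function theorem, short arcs starting at the nondegenerate zeros of $F_\delta$. So the zero set in $SO(3)\times[0,1]$ is a compact $1$-manifold with boundary, on which $H$ acts freely. Its quotient is a compact $1$-manifold with exactly one boundary point. But a compact $1$-manifold has an even number of boundary points, a contradiction. $\square$

**Where this stops.** Return to general $d$ and $r=1$, and suppose that all zeros of $s_f$ are nondegenerate; they form finitely many orbits. Orient $O(d)$ by a left-invariant frame. For a map from a compact oriented $N$-manifold to an $N$-dimensional vector space, the sum of $\operatorname{sign}\det Ds$ over the zeros is $0$, since adding a large constant vector is a homotopy to a map without zeros. If $N$ is even, (3) says that $\operatorname{sign}\det Ds$ is constant on each orbit. So there are as many positive orbits as negative ones, and the number of orbits is *even*. For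 $n\equiv0,1\pmod4$, where $N=\frac{n(n-1)}2$ is even, the parity count proves nothing.

This turns the question around: when $N$ is even, try to *cancel* a positive orbit against a negative one by changing the function. When $N$ is odd, the element $-1\in G$ reverses the sign of the determinant within each orbit, and orbits have no sign. In the plane with $f=\cos3\theta$, consecutive zeros of $\varphi$ differ by a rotation by $60^\circ$, which is $-1$ times the rotation by $240^\circ$ and so belongs to $G$: neighboring zeros, with opposite signs of $\varphi'$, lie in the same orbit. For odd $N$ we shall instead perturb $x_1^3$ and cancel in the resulting block problems, where $\chi\equiv1$ and (3) gives an orbit-invariant sign without any condition on $N$.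

## 6. Two types of problems and their coincidences

### 6.1 The cancellation theorem

* **Type I:** $r=1$, $d=n\ge4$, $N$ even; $e_0$ any edge; $X=R$; active function $g$.
* **Type II:** $r\in\{2,3\}$, $d\ge4$, $a=k_1\ge2$, $b=k_2\ge4$, $a<b$; $e_0\in B_1\times B_2$; $X=\{x_e:e\in B_1\times B_2\}$; active function $G_{12}$.

Let $x_0=x_{e_0}$. The group $G$ is transitive on $X$, and $[e_0]\ne0$ in $V$, since it corresponds to $v_i\wedge v_j$ with independent $v_i,v_j$, respectively to $v_i\otimes v_j$ with nonzero factors. Distinct elements of $X$ have distance $\ge1$: in Type I distinct unit roots have inner product $\le\frac12$; in Type II the squared distances are $2/c_{12}^2$ or $4/c_{12}^2$, and $c_{12}^2<2$. By (3), in both types **$\operatorname{sign}\det Ds$ is constant on $G$-orbits.**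

**Theorem 8 (Cancellation).** Let $\mathbf f^0$ be a datum of Type I or II and $\varepsilon>0$. There is a smooth datum $\mathbf f$ without solutions, all of whose non-active functions are at sup distance $<\varepsilon$ from those of $\mathbf f^0$. (There is no restriction on the active function.)

The idea: drop the one equation belonging to $e_0$. The remaining $N-1$ equations cut out curves in $O(d)$, along which the only remaining quantity is a number $y$, and $y$ can be changed by changing the active function near the single point $\rho x_0$. On a curve, two consecutive zeros of $y$ have opposite signs, hence lie in different orbits, and can be removed together. For this to be legitimate, the point $\rho x_0$ must determine $\rho$ up to $G$ on those curves; otherwise a local change of the function is felt elsewhere. The rest of this section and Section 7 secure that.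

### 6.2 A lattice fact

**Lemma 9.** Let $\Lambda$ be the lattice generated by the $v_i-v_j$ of one block of size $k\ge3$. If a linear isometry $\kappa$ of $W$ maps $\Lambda$ into $\Lambda$, then $\kappa=\pm\sigma$ with $\sigma\in S_k$.

*Proof.* For integers with $\sum m_i=0$, $|\sum m_iv_i|^2=\sum m_i^2$. So the vectors of squared length $2$ in $\Lambda$ are exactly the roots $v_i-v_j$, and $\kappa$ maps roots to roots. Name one vertex $0$. The roots $\kappa(v_0-v_i)$, $i\ne0$, have pairwise inner product $1$. Two roots $v_p-v_q$, $v_{p'}-v_{q'}$ have inner product $\delta_{pp'}+\delta_{qq'}-\delta_{pq'}-\delta_{qp'}$; if it is $1$, they share the start ($p=p'$) or the end ($q=q'$), not both. If two of our roots share the start $p$ and have different ends, then a third one must have start $p$ too: otherwise it would share its end with both. The same holds for ends. So all share the start or all share the end, and $\kappa(v_0-v_i)=\pm(v_{\sigma0}-v_{\sigma i})$ for a permutation $\sigma$ and a fixed sign. The $v_0-v_i$ span $W$. $\square$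

### 6.3 When two rotations see the same points

The aim is to bound the number of linear relations between the equations at $\rho$ and those at $\rho\kappa$.

For $\kappa\in O(d)$ let $E_\kappa\subset E$ be the set of block edges $e$ with $\kappa x_e\in\{\pm x_{e'}:e'\text{ block edge}\}$, together with the cross edges $e\in B_s\times B_t$ with $\kappa x_e\in\{x_{e'}:e'\in B_s\times B_t\}$. Note $E_\gamma=E$ for $\gamma\in G$. Let $D_\kappa$ be the dimension of the space of pairs $(\lambda,\mu)\in V^*\times V^*$ with $\lambda_{e_0}=\mu_{e_0}=0$ and
$$\sum_e\lambda_e\mathbf f_e(\rho)+\sum_e\mu_e\mathbf f_e(\rho\kappa)=0\quad\text{for all data }\mathbf f. \tag{5}$$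
For each single function the points $\rho x_e$ at which it is evaluated are distinct (for $g$: distinct mod $\pm$), and so are the points $\rho\kappa x_e$. If $e\notin E_\kappa$, the point $\rho\kappa x_e$ occurs only once in (5), so $\mu_e=0$. If $e\in E_\kappa$ and $\kappa x_e=\pm x_{e'}$, then (5) says $\lambda_{e'}=\mp\mu_e$; all other $\lambda$'s vanish. So $\operatorname{supp}\mu\subset E_\kappa$, $\lambda$ is determined by $\mu$, and the space depends only on $E_\kappa$ and $\kappa|_{\{x_e:e\in E_\kappa\}}$, not on $\rho$.

**Lemma 10.** In Type I or II let $\kappa\in O(d)$, $\kappa x_0\in X$, $\kappa\notin G$, and $q=\dim\operatorname{span}\{x_e:e\in E_\kappa\}$. Then $q\ge1$, and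

(a) $D_\kappa\le\binom q2$;

(b) if $q=d$, then we are in Type II and $D_\kappa\le N-3$.

*Proof.* As $\kappa x_0\in X$, we have $e_0\in E_\kappa$ and $q\ge1$. Part (a) follows from $\operatorname{supp}\mu\subset E_\kappa$ and Lemma 5.

**Part (b), Type I: excluding $q=d$.** If $\{x_e:e\in E_\kappa\}$ spans $\mathbb R^d$, then $E_\kappa$ is a connected spanning graph on the $d+1$ vertices (a graph with $c$ components spans only dimension $d+1-c$). So its roots generate $\Lambda$. As $\kappa$ maps them to roots, $\kappa\Lambda\subset\Lambda$, and $\kappa=\pm\sigma\in G$ by Lemma 9, a contradiction.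

**Part (b), Type II: the strategy.** We have
$$D_\kappa\le\dim\{\mu\in V^*:\mu_{e_0}=0,\ \mu_e=0\ \forall e\notin E_\kappa\}=N-\dim Q,\qquad Q=\operatorname{span}\{[e_0],[e]:e\notin E_\kappa\}\subset V .$$
Suppose $\dim Q\le2$; we show $\kappa\in G$, a contradiction. Call edges outside $E_\kappa$ missing. Each generator of $Q$ lies in one summand of $V$, so $Q$ is the direct sum of its intersections with the summands. As $0\ne[e_0]\in Q\cap V_{12}$, $Q$ meets every other summand in dimension $\le1$.

**Edges in $B_1\times B_2$.** We find many non-missing cross edges. Any three of the $v_j$, $j\in B_2$, are independent since $b\ge4$, and $v_i\ne0$ for $i\in B_1$. If $e_0$ and the missing edges of $B_1\times B_2$ together involved three different $j\in B_2$, their classes $v_i\otimes v_j$ would give $\dim Q\ge3$. Hence there is $J_0\subset B_2$ with $|J_0|\ge b-2\ge2$ and $B_1\times J_0\subset E_\kappa$.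

**Block $B_2$.** We show $\kappa|_{W_2}=\pm\sigma$. The classes $v_j\wedge v_{j'}$ of the edges of $B_2$ are nonzero and pairwise non-proportional, because the plane spanned by $v_j,v_{j'}$ contains no third $v_p$. So at most one edge of $B_2$ is missing, and the remaining edges form a connected spanning graph. Edges sharing a vertex have non-orthogonal $x_e$. Their images under $\kappa$ are $\pm$ block edge vectors and non-orthogonal, so they belong to the same block; by connectedness all images belong to one block $B_s$, and $\kappa W_2\subset W_s$. For $j\ne j'$ in $J_0$ and $i\in B_1$,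
$$\kappa(v_{j'}-v_j)=\kappa(v_i-v_j)-\kappa(v_i-v_{j'})\ne0$$
is a difference of two vectors of $W_1\oplus W_2$, as both edges are in $E_\kappa$. So $s\in\{1,2\}$, and $s=1$ is impossible as $a<b$. Thus $\kappa W_2=W_2$. The non-missing roots of $B_2$ generate its lattice and go to roots, so $\kappa|_{W_2}=\pm\sigma$ by Lemma 9.

**Blocks $B_1$ and $B_2$.** We fix the sign and handle $B_1$. For $j\in J_0$ and any $i\in B_1$, $\kappa(v_i-v_j)=v_{i'}-v_{j'}$ with $i'\in B_1$, $j'\in B_2$. Since $\kappa$ preserves $W_2$ and $W_2^\perp$, comparing components gives $\kappa v_j=v_{j'}$ and $\kappa v_i=v_{i'}$. The first excludes $\kappa|_{W_2}=-\sigma$, as $-v_p\ne v_{p'}$ for $p,p'\in B_2$ when $b\ge3$. So $\kappa|_{W_2}=\sigma$, and $\kappa$ permutes $\{v_i\}_{i\in B_1}$. If $r=2$, then $\kappa\in G$.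

**Block $B_3$, if $r=3$.** Then $\kappa W_3=W_3$. If $k_3\le2$, then $\dim W_3\le1$ and every isometry of $W_3$ comes from $S_{k_3}$. If $k_3\ge3$, the classes $v_j\otimes v_m$ in $V_{23}$ are pairwise non-proportional, so at most one edge of $B_2\times B_3$ is missing. For each $m\in B_3$ there is $j$ with $(j,m)\in E_\kappa$, and the $W_3$-component of $\kappa(v_j-v_m)=v_{j'}-v_{m'}$ gives $\kappa v_m=v_{m'}$. So $\kappa\in G$. $\square$

## 7. Data in general position

For smooth $\mathbf f$ of Type I or II let $s^*_{\mathbf f}$ be the composition of $s_{\mathbf f}$ with $V\to V/\mathbb R[e_0]$, and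
$$Y=Y_{\mathbf f}=\{s^*_{\mathbf f}=0\}\subset O(d).$$
On $Y$ write $s_{\mathbf f}=y\cdot[e_0]$. Consider four conditions:

* (R1) $0$ is a regular value of $s_{\mathbf f}$.
* (R2) $0$ is a regular value of $s^*_{\mathbf f}$.
* (R3) If $\rho,\rho'\in Y$ and $\rho'x_0\in\rho X$, then $\rho'\in\rho G$.
* (R4) If $\rho\in Y$, $0\ne A\in\mathfrak{so}(d)$ and $Ds^*_{\mathbf f}(\rho)A=0$, then $Ax_0\ne0$.

Condition (R3) is the statement that the point $\rho x_0$ determines $\rho\in Y$ up to $G$, and (R4) is its infinitesimal version.

**Lemma 11.** Every smooth $\mathbf f$ has arbitrarily $C^\infty$-small polynomial perturbations satisfying (R1)–(R4).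

*Proof.* **Step 1: interpolation.** We need enough polynomials. Let $\mathcal P$ be the space of data with polynomial components (odd for $g$) of degree $\le M$. For $M$ large, the values and the derivatives along one nonzero tangent vector at each of any $\le2|E|$ distinct points (for $g$: distinct mod $\pm$) can be prescribed arbitrarily. Indeed, for the points $y_\beta$ and a chosen index $\alpha$, use $p(x)\ell(x)$ with $\ell$ linear and $p=\prod_{\beta\ne\alpha}(1-\langle x,y_\beta\rangle^2)$ for $g$ (then $p\ell$ is odd), respectively $p=\prod_{\beta\ne\alpha}(1-\langle x,y_\beta\rangle)$ for $G_{st}$. Each factor is nonnegative on the sphere and vanishes at $y_\beta$, so it vanishes there to second order, while $p(y_\alpha)\ne0$. For $0\ne w\perp y_\alpha$ the numbers $\ell(y_\alpha),\ell(w)$ are arbitrary, hence so are the value and the $w$-derivative of $p\ell$ at $y_\alpha$.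

We show that for almost every $P\in\mathcal P$ the datum $\mathbf f+P$ satisfies (R1)–(R4); then $P$ can be taken as small as we like.

**Step 2: (R1) and (R2).** Apply Lemma 6 with $Z=O(d)$: by Step 1, for each $\rho$ the map $P\mapsto s_{\mathbf f+P}(\rho)$ is onto $V$.

**Step 3: (R3).** If (R3) fails for $\mathbf f+P$, there are $\rho$ and $\kappa=\rho^{-1}\rho'\notin G$ with $\kappa x_0\in X$ and $\rho,\rho\kappa\in Y$. We stratify the set of such $\kappa$. The set $\{\kappa\notin G:\kappa x_0\in X\}$ is a finite disjoint union of sets on which $E_\kappa=S$ and $\kappa|_{\{x_e:e\in S\}}$ are constant. Let $q=\dim\operatorname{span}\{x_e:e\in S\}$. Prescribing $\kappa$ on these vectors gives a coset of $O(d-q)$, and $E_\kappa=S$ is an open condition there. If $q<d$, no element of $G$ lies in the stratum, since $E_\gamma=E$ spans $\mathbb R^d$ for $\gamma\in G$; if $q=d$, the stratum is a point. So each stratum is a manifold of dimension $\binom{d-q}2$.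

The dual of $V/\mathbb R[e_0]$ is $\{\lambda\in V^*:\lambda_{e_0}=0\}$. Let $T\subset(V/\mathbb R[e_0])^2$ be the annihilator of the space of pairs (5); it is the same for all points of the stratum, and $\dim T=2(N-1)-D_\kappa$. For every datum, $(s^*(\rho),s^*(\rho\kappa))\in T$. By Step 1 a pair $(\lambda,\mu)$ annihilating the values of all $P\in\mathcal P$ satisfies (5), so the values of $\mathcal P$ fill $T$. Lemma 6 with $Z=O(d)\times\text{stratum}$ shows that for almost every $P$ there are no zeros, provided $\dim T>N+\binom{d-q}2$. If $1\le q\le d-1$, Lemma 10(a) gives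
$$\dim T-N-\tbinom{d-q}2\ge N-2-\tbinom q2-\tbinom{d-q}2=q(d-q)-2\ge d-3>0 .$$
This is where $d\ge4$ is needed. If $q=d$, Lemma 10(b) gives $\dim T\ge2N-2-(N-3)=N+1>N$.

**Step 4: (R4).** Suppose $Ax_0=0$, $|A|=1$. Let $S=\{e:Ax_e=0\}\ni e_0$ and $q=\dim\operatorname{span}\{x_e:e\in S\}$. A nonzero skew matrix has rank $\ge2$, so $1\le q\le d-2$. For given $S$ such $A$ form an open subset of the unit sphere of $\{A:Ax_e=0\ \forall e\in S\}\cong\mathfrak{so}(d-q)$, a manifold of dimension $\binom{d-q}2-1$. Consider the pair $(s^*(\rho),Ds^*(\rho)A)$. A pair $(\lambda,\mu)$ with $\lambda_{e_0}=\mu_{e_0}=0$ annihilates all values if and only if $\lambda=0$ and $\operatorname{supp}\mu\subset S$: for $e\notin S$ the value at $\rho x_e$ and the derivative along $\rho Ax_e\ne0$ are independent by Step 1, and for $e\in S$ the derivative of $\mathbf f_e$ is $0$. So the values lie in a fixed space $T$, which $\mathcal P$ fills, and $\dim T\ge2(N-1)-\binom q2$ by Lemma 5. Hence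
$$\dim T-\Big(N+\tbinom{d-q}2-1\Big)\ge q(d-q)-1>0,$$
and Lemma 6 applies: for almost every $P$ no $\rho\in Y$ has such an $A$. $\square$

**Consequences.** Under (R1) the zeros of $s_{\mathbf f}$ are finite in number and form finitely many $G$-orbits, the *zero orbits*. Around each zero $s_{\mathbf f}$ is a local diffeomorphism, and away from the zeros it is bounded away from $0$; so the number of zero orbits does not change under sufficiently $C^1$-small perturbations, and (R1) persists. Under (R1) and (R2), $Y$ is a finite union of circles, the zeros of $y$ are exactly the zeros of $s_{\mathbf f}$, and they are simple: at such a zero $Ds$ is bijective and maps a tangent vector of $Y$ to $dy\cdot[e_0]$.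

Let $G_0=\{\gamma\in G:\gamma^*[e_0]\in\mathbb R[e_0]\}$. As $s(\rho\gamma)=\gamma^*s(\rho)$, we have $Y\gamma=Y$ for $\gamma\in G_0$. Moreover, $G_0$ contains every $\gamma\in G$ with $\gamma x_0=x_0$. Write $e_0=ij$. In Type II such $\gamma$ fixes $i$ and $j$, so $\gamma^*[e_0]=[e_0]$. In Type I either $\gamma=\sigma$ fixes $i,j$, or $\gamma=-\sigma$ with $\sigma$ exchanging $i,j$; by (2) $\gamma^*[e_0]$ corresponds to $v_i\wedge v_j$, respectively $-v_j\wedge v_i=v_i\wedge v_j$.

## 8. Arcs between consecutive zeros

**Lemma 12.** Assume (R1), (R2). Let $p$ be a zero of $s_{\mathbf f}$ and $C$ the component of $Y$ containing $p$. Then $C$ contains another zero. Let $c:[0,1]\to C$ be a smooth regular injective parametrization of an arc between consecutive zeros (so $y\circ c\ne0$ on $(0,1)$). Then $c(0)G\ne c(1)G$. For small $\delta>0$, extending $c$ along $C$, we have $c(t)\notin c(t')G$ for $t\ne t'$ in $[-\delta,1+\delta]$.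

*Proof.* **Step 1: consecutive zeros have opposite signs.** On the circle $C$ the simple zeros of $y$ alternate in the sign of the derivative, so their number is even and $\ge2$. Fix a linear $\varsigma:V\to\mathbb R$ with $\varsigma[e_0]=1$. Let $\tau\in\mathfrak{so}(d)$ be the left-trivialized unit tangent along $C$, so $\ker Ds^*=\mathbb R\tau$. The map $A\mapsto(Ds^*A,\langle A,\tau\rangle)$ into $V/\mathbb R[e_0]\oplus\mathbb R$ is an isomorphism along $C$, so its determinant has constant sign. At a zero, $\det Ds$ is, up to a fixed nonzero factor, the determinant of $A\mapsto(Ds^*A,\varsigma DsA)$. In the decomposition $\tau^\perp\oplus\mathbb R\tau$ both maps are triangular with the same block $Ds^*|_{\tau^\perp}$, and the remaining entries are $1$ and $\varsigma Ds\,\tau=dy(\tau)$. So $\operatorname{sign}\det Ds=\mathrm{const}\cdot\operatorname{sign}dy(\tau)$ at the zeros on $C$. Consecutive zeros have opposite $\operatorname{sign}\det Ds$, which is constant on orbits (Section 6.1). So $c(0)G\ne c(1)G$.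

**Step 2: no two points of the arc are equivalent.** Let $c(t')=c(t)\gamma$ with $t\ne t'$ in $[0,1]$, $\gamma\in G$. If $y(c(t))=0$, then $s(c(t'))=0$ too, so $\{t,t'\}=\{0,1\}$, contradicting Step 1. Otherwise $y(c(t'))[e_0]=y(c(t))\gamma^*[e_0]$ and this vector is nonzero, since $\gamma^*$ is invertible. So $\gamma\in G_0$, $Y\gamma=Y$, and $C\gamma=C$ because $C\gamma$ meets $C$. Right multiplication by $\gamma$ preserves the set of zeros on $C$ and maps the component of $C\setminus\{\text{zeros}\}$ containing $c(t)$ to the one containing $c(t')$, which is the same. So it maps $c([0,1])$ to itself. It does not swap the end points, by Step 1, so it fixes $c(0)$. Freeness gives $\gamma=1$ and $c(t)=c(t')$, a contradiction.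

**Step 3: a little beyond the end points.** If the last claim failed for $\delta\to0$, there would be $t_\delta\ne t'_\delta$ with $c(t'_\delta)=c(t_\delta)\gamma$, $\gamma$ fixed along a subsequence, with limits $t,t'\in[0,1]$ and $c(t')=c(t)\gamma$. If $t\ne t'$, this contradicts Step 2. If $t=t'$, then $\gamma=1$, contradicting injectivity of the extended $c$, which holds for small $\delta$ as $c(0)\ne c(1)$. $\square$

## 9. Moving and cancelling zeros

### 9.1 Local modification

It is tempting to remove the two zeros $c(0),c(1)$ at once, by adding to the active function a bump supported near the whole curve $c(t)x_0$. This fails if the curve is long. If the support contains two points at distance $\ge1$, there may be $\rho$ for which both $\rho x$ and $\rho x'$ lie in it, with $x\ne x'$ in $X$ belonging to different edges $e,e'$. A new zero at such a $\rho$ only tells us that $s_{\mathbf f}(\rho)\in\operatorname{span}([e],[e'])$, and (R3) says nothing about such $\rho$. So we modify only over short pieces of the curve, and instead of cancelling at once we first slide one zero along the arc.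

**Lemma 13.** Let $\mathbf f$ satisfy (R1)–(R4). Let $c:I\to Y$ ($I$ a compact interval) be a smooth regular arc with $c(t)\notin c(t')G$ for $t\ne t'$, and put $\omega(t)=c(t)x_0$. Let $J\subset\operatorname{int}I$ be a compact interval with $\operatorname{diam}\omega(J)<\frac1{10}$. Write $y(t)=y(c(t))$. Let $\tilde y:I\to\mathbb R$ be smooth with simple zeros, with $\tilde y-y$ supported in a compact interval $J_0\subset\operatorname{int}J$. Then, changing only the active function, one gets a smooth datum $\mathbf f'$ satisfying (R1) such that:

* the zero orbits of $\mathbf f'$ are the zero orbits of $\mathbf f$ not meeting $c(J)$, together with the orbits $c(t)G$ with $t\in J$, $\tilde y(t)=0$;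
* $s^*_{\mathbf f'}=s^*_{\mathbf f}$ near $c(I)$;
* $s_{\mathbf f'}(c(t))=\tilde y(t)[e_0]$ for $t\in I$.

*Proof.* **Step 1: $\omega$ is an embedding.** If $c(t)x_0=c(t')x_0$, then $c(t')\in c(t)G$ by (R3), so $t=t'$. Writing $c'(t)=c(t)A$, we have $A\ne0$ and $Ds^*A=0$, so $\omega'(t)=c(t)Ax_0\ne0$ by (R4). Thus $\omega$ is a smooth embedding of $I$ in $S^{d-1}$. For small $r>0$ let $U_r$ be the open $r$-neighborhood of $\omega(J_0)$ in $S^{d-1}$, with $\operatorname{diam}U_r<1$.

**Step 2: the bump.** We construct a function with prescribed values on the curve. Near each point of $\omega(\operatorname{int}I)$ the set $\omega(I)$ is a coordinate line. So, by a partition of unity, there are a neighborhood $O$ of $\omega(J_0)$ and a smooth $F$ on $O$ with $F(\omega(t))=\tilde y(t)-y(t)$ whenever $\omega(t)\in O$. Let $\beta$ be a smooth function with compact support in $O\cap U_r$, equal to $1$ near $\omega(J_0)$, and $\psi=\beta F$, extended by $0$. Then $\psi$ is supported in $U_r$, and $\psi(\omega(t))=\tilde y(t)-y(t)$ for all $t\in I$, since $\tilde y-y=0$ off $J_0$. In Type I extend $\psi$ from $U_r$ to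 an odd function supported in $U_r\cup(-U_r)$; these sets are disjoint as $\operatorname{diam}U_r<1$. The datum $\mathbf f'$ arises by adding $\psi$ to the active function.

Distinct elements of $X$ have distance $\ge1$, so for each $\rho$ at most one $x\in X$ has $\rho x\in U_r$. (In Type I, $\rho x\in-U_r$ if and only if $\rho(-x)\in U_r$; so at most one pair $\pm x$, that is, one edge, is involved.)

**Step 3: nothing else is touched.** For $r$ small the following hold.

(i) *If $\rho\in Y$, $\rho x_0\in\overline{U_r}$, then $\rho\in c(\operatorname{int}J)\gamma_1$ for some $\gamma_1\in G$ with $\gamma_1x_0=x_0$.* Otherwise take counterexamples with $r\to0$ and a limit $\rho\in Y$, with $\rho x_0=\omega(t)=c(t)x_0$, $t\in J_0$. By (R3), $\rho=c(t)\gamma_1$ with $\gamma_1\in G$, and then $\gamma_1x_0=x_0$. So $\gamma_1\in G_0$ and $Y\gamma_1=Y$. As $c(\operatorname{int}J)$ is open in the $1$-manifold $Y$, $c(\operatorname{int}J)\gamma_1$ is a neighborhood of $\rho$ in $Y$. It contains the counterexamples near $\rho$, a contradiction.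

(ii) *If $t\in I$, $x\in X$, $c(t)x\in\overline{U_r}$, then $x=x_0$ and $t\in J$.* A limit of counterexamples with fixed $x$ has $c(t)x=c(t')x_0$ with $t'\in J_0$. By (R3), $c(t')\in c(t)G$, so $t=t'\in J_0$ and $x=x_0$. Since $J_0\subset\operatorname{int}J$, nearby parameters lie in $J$, a contradiction.

(iii) *If $\rho_*$ is a zero of $s_{\mathbf f}$ whose orbit does not meet $c(J)$, then $\rho_*x\notin\overline{U_r}$ for all $x\in X$.* There are finitely many zeros and $X$ is finite. In the limit $\rho_*x=c(t)x_0$ with $t\in J_0$, and (R3) gives $c(t)\in\rho_*G$, a contradiction.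

Fix such $r$.

**Step 4: near $c(I)$.** By (ii) and compactness, for $\rho$ near $c(I)$ no $\rho x$ with $x\in X$, $x\ne x_0$, lies in $U_r$. In Type I this also covers $-U_r$: for an edge $e\ne e_0$ both $\pm x_e$ differ from $x_0$, and $-x_0\ne x_0$. Hence there $s_{\mathbf f'}-s_{\mathbf f}=\psi(\rho x_0)[e_0]$. So $s^*_{\mathbf f'}=s^*_{\mathbf f}$ near $c(I)$, and $s_{\mathbf f'}(c(t))=(y(t)+\psi(\omega(t)))[e_0]=\tilde y(t)[e_0]$.

**Step 5: the zeros of $\mathbf f'$.** Let $s_{\mathbf f'}(\rho)=0$. If no $\rho x$, $x\in X$, lies in $U_r$, then $s_{\mathbf f}(\rho)=0$: either the orbit of $\rho$ does not meet $c(J)$, or $\rho\in c(t)G$ with $t\in J$, and then $\tilde y(t)=0$ by Step 4 and equivariance. Otherwise, as $G$ is transitive on $X$, replace $\rho$ by some $\rho\gamma'$, $\gamma'\in G$, so that $\rho x_0\in U_r$. Only the edge $e_0$ is involved, so $s_{\mathbf f}(\rho)=-\psi(\rho x_0)[e_0]$ and $\rho\in Y$. By (i), modulo $G$, $\rho=c(t)$ with $t\in J$, and $\tilde y(t)=0$.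

Conversely, by (iii) the zeros of $s_{\mathbf f}$ with orbit not meeting $c(J)$ stay zeros, and $s$ is unchanged near them, so they stay nondegenerate. The points $c(t)$ with $t\in J$, $\tilde y(t)=0$ are zeros by Step 4. At such a point $Ds^*_{\mathbf f'}=Ds^*_{\mathbf f}$ is onto with kernel spanned by the tangent of $c$, which $Ds_{\mathbf f'}$ maps to $\tilde y'(t)[e_0]\ne0$. So $Ds_{\mathbf f'}$ is bijective. By equivariance this holds on whole orbits, which is (R1). $\square$

### 9.2 Proof of Theorem 8

**Step 1: an extremal choice.** Let $\mathcal C$ be the class of smooth data satisfying (R1) whose non-active functions are at sup distance $<\varepsilon$ from those of $\mathbf f^0$. It is nonempty: approximate $\mathbf f^0$ uniformly by smooth data (with odd $g$) and apply Lemma 11. Let $m$ be the minimal number of zero orbits in $\mathcal C$, and suppose $m>0$. Call $(\mathbf f,c)$ *admissible* if $\mathbf f\in\mathcal C$ satisfies (R1)–(R4) and has exactly $m$ zero orbits, and $c:[0,1]\to Y$ is an arc between consecutive zeros as in Lemma 12. Admissible pairs exist: perturb a datum with $m$ zero orbits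 by Lemma 11, keeping $m$, and use Lemma 12. Let $\ell$ be the length of $\omega=c\,x_0$ on $[0,1]$ and $\ell_0=\inf\ell$ over admissible pairs. Choose one with $\ell<\ell_0+\frac1{100}$. By Lemma 12 extend $c$ to $I=[-2\delta,1+2\delta]$ such that $c(t)\notin c(t')G$ for $t\ne t'$ in $I$ and $y\circ c$ has only the zeros $0,1$ on $I$; here $\delta$ may be taken arbitrarily small. Replacing signs if necessary, say $y<0$ just left of $0$ and $y>0$ on $(0,1)$; then $y<0$ right of $1$.

**Step 2: if $\ell<\frac1{20}$, two orbits cancel.** Take $J=[-\delta,1+\delta]$; for small $\delta$, $\operatorname{diam}\omega(J)<\frac1{10}$. Let $\beta$ be a cutoff function supported in $J_0=[-\frac\delta2,1+\frac\delta2]$, with values in $[0,1]$, equal to $1$ near $[0,1]$, and put $\tilde y=(1-\beta)y-\beta$. Where $\beta<1$, $y<0$; so $\tilde y<0$ on $I$. Lemma 13 gives a datum in $\mathcal C$. The zero orbits of $\mathbf f$ meeting $c(J)$ are $c(0)G$ and $c(1)G$, which are distinct, and no new ones appear. So it has $m-2$ zero orbits, contradicting minimality.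

**Step 3: if $\ell\ge\frac1{20}$, slide one zero.** Let $\tau\in(0,1)$ be such that $\omega|_{[0,\tau]}$ has length $\frac1{40}$. Take $J=[-\delta,\tau']$ with $\tau<\tau'<1$, $\tau'$ close to $\tau$ and $\delta$ small, so that $\operatorname{diam}\omega(J)<\frac1{10}$. Let $\beta$ be a cutoff function as before, supported in a compact interval $J_0\subset\operatorname{int}J$ and equal to $1$ near $[0,\tau]$. Put $\tilde y=(1-\beta)y+\beta\cdot(t-\tau)$. Where $\beta<1$ on $J$, $y$ and $t-\tau$ have the same sign; so $\tilde y$ has exactly one zero on $J$, at $\tau$, and it is simple. Lemma 13 gives $\mathbf f'\in\mathcal C$ with $m$ zero orbits: $c(0)G$ is replaced by $c(\tau)G$. Moreover $s^*_{\mathbf f'}=s^*_{\mathbf f}$ near $c(I)$, so $Ds^*_{\mathbf f'}$ is onto along $c(I)$, and $s_{\mathbf f'}(c(t))=\tilde y(t)[e_0]$, where $\tilde y$ vanishes on $I$ exactly at $\tau$ and $1$, simply.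

**Step 4: restore general position.** The datum $\mathbf f'$ need not satisfy (R2)–(R4). Let $\mathbf f''$ be a sufficiently small perturbation of $\mathbf f'$ as in Lemma 11: it lies in $\mathcal C$, satisfies (R1)–(R4), and has $m$ zero orbits. Choose a smooth frame $A_1(t),\dots,A_{N-1}(t)$ of the orthogonal complement of $c(t)^{-1}c'(t)$ in $\mathfrak{so}(d)$. The $z$-derivative at $z=0$ of $s^*_{\mathbf f'}\big(c(t)\exp(\sum z_iA_i(t))\big)$ is invertible for $t\in I$, because $\ker Ds^*_{\mathbf f'}$ is spanned by $c^{-1}c'$. By the implicit function theorem there is a smooth, $C^1$-small function $z''(t)$ on $I$ such that $c''(t)=c(t)\exp(\sum z''_i(t)A_i(t))\in Y_{\mathbf f''}$. So $c''$ is $C^1$-close to $c$, hence regular and injective. The function $y_{\mathbf f''}(c''(t))=\varsigma\,s_{\mathbf f''}(c''(t))$ is $C^1$-close to $\tilde y(t)$, so it has exactly two zeros on $I$, simple, close to $\tau$ and $1$. The part of $c''$ between them gives an admissible pair whose arc has length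
$$<\ell-\tfrac1{40}+\tfrac1{200}<\ell_0+\tfrac1{100}-\tfrac1{40}+\tfrac1{200}<\ell_0,$$
a contradiction. So $m=0$. $\square$

**Corollary 14.** $\mathcal B_n\ne\emptyset$ for $n\ge4$, $n\equiv0,1\pmod4$.

*Proof.* Then $N=\frac{n(n-1)}2$ is even, and the problem of Section 2 is of Type I. $\square$

## 10. Perturbing $x_1^3$: from dimension $n$ to blocks in dimension $n-1$

For $k,l\ge1$ put $h_{k,l}=\sqrt{\frac12\big(\frac1k+\frac1l\big)}$. If $k+l=n+1$, then $\frac1k+\frac1l=\frac{n+1}{k(n+1-k)}$, so the $h_{k,n+1-k}$ with $2\le k\le\frac{n+1}2$ are distinct; they lie in $(0,1)$.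

**Definition (equatorial restriction, slices).** For $g$ on $S^{n-1}$ let $g_{eq}$ be its restriction to $S^{n-1}\cap e_1^\perp=S^{n-2}$. For $h\in(-1,1)$ the *slice function* of $g$ at height $h$ is $y\mapsto g(he_1+\sqrt{1-h^2}\,y)$ on $S^{n-2}$.

*Example.* The slice function of $x_1^2x_2$ at height $h$ is $h^2\sqrt{1-h^2}\,y_2$, where $y_2$ is the coordinate on $S^{n-2}\subset e_1^\perp$.

**Lemma 15.** Let $n\ge5$ and let $g$ be odd and continuous on $S^{n-1}$ with $g_{eq}\in\mathcal B_{n-1}$, such that for each $2\le k\le\frac{n+1}2$, with $l=n+1-k$, the block problem of sizes $(k,l)$ in $\mathbb R^{n-1}$ with datum ($g_{eq}$; $G_{12}$ the slice function of $g$ at height $h_{k,l}$) has no solution. Then $f_\varepsilon=x_1^3+\varepsilon g\in\mathcal B_n$ for all sufficiently small $\varepsilon>0$.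

*Proof.* Otherwise there are $\varepsilon_m\to0$ and solutions $\rho_m$ for $f_{\varepsilon_m}$, with $\rho_m\to\rho$ after passing to a subsequence. Write $\varepsilon=\varepsilon_m$, $a_i=\langle\rho_mv_i,e_1\rangle$; so $\sum a_i=0$, $\sum a_i^2=1$, and $f_\varepsilon(\rho_mu_{ij})=2^{-3/2}(a_i-a_j)^3+\varepsilon g(\rho_mu_{ij})$.

**Step 1: the limit splits the vertices in two.** Let $\tau_g(ijk)=g(\rho_mu_{ij})+g(\rho_mu_{jk})+g(\rho_mu_{ki})$. By Lemma 4(i),
$$3\cdot2^{-3/2}(a_i-a_j)(a_j-a_k)(a_k-a_i)+\varepsilon\,\tau_g(ijk)=0. \tag{6}$$
In the limit no three values are distinct, and they are not all equal. So $\lim a_i$ takes exactly two values, the larger on a set $A$, the smaller on a set $B$.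

**Step 2: what $g$ satisfies at $\rho$.** For $i,j$ in the same part and $k$ in the other, $(a_j-a_k)(a_k-a_i)$ is bounded away from $0$, so (6) gives $a_i-a_j=O(\varepsilon)$. Then for $i,j,k$ in one part the product in (6) is $O(\varepsilon^3)$, so $\tau_g(ijk)=O(\varepsilon^2)$. For $i,i'\in A$, $j,j'\in B$ the alternating sum $c_{ij}-c_{i'j}+c_{i'j'}-c_{ij'}$ of the values $c_{ij}=f_\varepsilon(\rho_mu_{ij})$ is $0$. Its cubic part is a second difference of $2^{-3/2}x^3$: with $x=a_{i'}-a_{j'}$, $\eta=a_i-a_{i'}$, $\theta=a_{j'}-a_j$ it is $2^{-3/2}$ times $(x+\eta+\theta)^3-(x+\theta)^3+x^3-(x+\eta)^3=O(\eta\theta)=O(\varepsilon^2)$. So the alternating sum for $g$ is $O(\varepsilon)$. In the limit, by Lemma 4, at $\rho$ the function $g$ has the form $b_i-b_j$ on the edges in $A$ and on those in $B$, and the form $b_i-b'_j$ on $A\times B$.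

**Step 3: the geometry at $\rho$.** Let $|A|=k$, $|B|=l$. Then $\rho v_i=\alpha e_1+p_i$ ($i\in A$), $\rho v_j=-\beta e_1+q_j$ ($j\in B$), with $p_i,q_j\in e_1^\perp$, $\alpha,\beta>0$, $k\alpha=l\beta$ and $k\alpha^2+l\beta^2=1$. So
$$\alpha^2=\tfrac l{k(n+1)},\qquad\beta^2=\tfrac k{l(n+1)},\qquad\alpha\beta=\tfrac1{n+1}.$$
Since $\frac1{n+1}+\alpha^2=\frac1k$ and $\frac1{n+1}+\beta^2=\frac1l$, we get $\langle p_i,p_{i'}\rangle=\delta_{ii'}-\frac1k$, $\langle q_j,q_{j'}\rangle=\delta_{jj'}-\frac1l$, $\langle p_i,q_j\rangle=-\frac1{n+1}+\alpha\beta=0$. This is the Gram matrix of the $(k,l)$ block model in dimension $k+l-2=n-1$, so $(p_i,q_j)$ is the image of that model under some $\rho'\in O(n-1)$. Edges inside $A$ or $B$ are mapped by $\rho$ into $e_1^\perp$, to $\rho'x_e$. For $i\in A$, $j\in B$, since $(\alpha+\beta)^2=\frac{(k+l)^2}{kl(n+1)}=\frac1k+\frac1l$,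
$$\rho u_{ij}=h_{k,l}\,e_1+\tfrac1{\sqrt2}(p_i-q_j),\qquad\tfrac12|p_i-q_j|^2=1-h_{k,l}^2 ,$$
and the normalized second component is $\rho'x_e$ when $k,l\ge2$.

**Step 4: contradiction.** If $k=1$ or $l=1$, the other part is a block of size $n$, and $\rho'$ is a solution for $g_{eq}$, contradicting $g_{eq}\in\mathcal B_{n-1}$. If $2\le k\le l$, then $\rho'$ solves the block problem in the hypothesis, a contradiction. If $k>l\ge2$, replace $\rho_m,\rho$ by $-\rho_m,-\rho$. These are again solutions, as $f_\varepsilon$ is odd, and this exchanges $A$ and $B$. $\square$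

**Lemma 16.** Given an odd continuous function on the equator and continuous functions on finitely many slices $\{x_1=h\}$ of a sphere with distinct $h\in(0,1)$, there is an odd continuous function on the sphere with these restrictions. Likewise, without parity and without the equator, for slices at distinct heights in $(-1,1)\setminus\{0\}$.

*Proof.* Define the function on the slices $-h$ by oddness. We obtain a continuous odd function on a closed symmetric set; extend it by Tietze's theorem and take the odd part. Without parity, Tietze's theorem alone suffices. $\square$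

## 11. The class $n\equiv2\pmod4$, $n\ge6$

**Proposition 17.** $\mathcal B_n\ne\emptyset$ for $n\equiv2\pmod4$, $n\ge6$.

*Proof.* Since $n-1\equiv1\pmod4$ and $n-1\ge5$, there is $g^0\in\mathcal B_{n-1}$ by Corollary 14. As $n+1$ is odd, for $2\le k\le\frac{n+1}2$ we have $k<l=n+1-k$, $l\ge\frac{n+2}2\ge4$ and $d=n-1\ge5$. So the $(k,l)$ problem is of Type II, with active function $G_{12}$.

Treat $k=2,3,\dots$ successively, starting with $g=g^0$. Theorem 8 yields a function $G_k$ and an arbitrarily small change of the odd function $g$ such that the $(k,l)$ problem for $(g,G_k)$ has no solution. If the change is small enough, then $g\in\mathcal B_{n-1}$ and the absence of solutions for the previous $k$, with their $G_k$ fixed, persist by openness. After the last $k$, Lemma 16 gives an odd continuous function on $S^{n-1}$ with equatorial restriction $g$ and slice functions $G_k$ at the distinct heights $h_{k,l}$. Lemma 15 gives $\mathcal B_n\ne\emptyset$. $\square$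

## 12. The class $n\equiv3\pmod4$, $n\ge7$: two equal blocks

Let $k=\frac{n+1}2\ge4$ and $d=n-1=2k-2$. Now the list of block problems in Lemma 15 contains the one with sizes $(k,k)$, and Theorem 8 does not cover it. The obstacle is precise. Let $w\in O(d)$ exchange $v_i$ ($i\in A$) with $v_{i^*}$ ($i^*\in B$) for a bijection $*$ between the blocks, and let $\kappa=-w$. For cross edges $\kappa(v_i-v_j)=v_{j^*}-v_{i^*}$, so $\kappa x_0\in X$, $\kappa\notin G$, but $E_\kappa=E$. In (5) every $\mu\in V^*$ determines a $\lambda\in V^*$, so only the two conditions at $e_0$ remain: $D_\kappa\ge N-2$, and Lemma 10(b), hence the proof of (R3), breaks down. We treat this problem by a second perturbation, now around $(y_1^3,y_1^2)$.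

**Lemma 18.** There are an odd $g\in\mathcal B_{n-1}$ and a continuous $G$ on $S^{d-1}$ such that the block problem with two blocks $A,B$, both of size $k$, and datum $(g,G)$ has no solution.

*Proof.* Put $g_\varepsilon=y_1^3+\varepsilon h$, $G_\varepsilon=y_1^2+\varepsilon H$, with $h$ odd and $H$ continuous on $S^{d-1}=S^{n-2}$, to be chosen.

**Step 1: limits of solutions.** We find out which problems $h$ and $H$ must avoid. Let $\rho_m\to\rho$ be solutions of the $(A,B)$ problem for $(g_{\varepsilon_m},G_{\varepsilon_m})$, $\varepsilon=\varepsilon_m\to0$. Put $\alpha_i=\langle\rho_mv_i,e_1\rangle$ ($i\in A$), $\beta_j=\langle\rho_mv_j,e_1\rangle$ ($j\in B$). Then $\sum\alpha_i=\sum\beta_j=0$ and $\sum\alpha_i^2+\sum\beta_j^2=1$. Let $c^2=c_{12}^2=2-\frac2k$. The cross values are $\frac1{c^2}(\alpha_i-\beta_j)^2+\varepsilon H$, and only $-2\alpha_i\beta_j$ contributes to alternating sums of the squares. So for $i,i'\in A$, $j,j'\in B$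
$$-\tfrac2{c^2}(\alpha_i-\alpha_{i'})(\beta_j-\beta_{j'})+\varepsilon\,[\text{alternating sum of }H]=0. \tag{7}$$
In the limit $\alpha$ or $\beta$ is constant, hence $0$.

*Normalization.* With $w$ as above, $-\rho_mw$ is also a solution. For cross edges $-\rho_mw(v_i-v_j)=\rho_m(v_{j^*}-v_{i^*})$ with $j^*\in A$, $i^*\in B$, so the value is $b_{j^*}-b'_{i^*}$, again a function of $i$ minus a function of $j$; for block edges use that $g_\varepsilon$ is odd. This replaces $\alpha_i$ by $-\beta_{i^*}$ and $\beta$ correspondingly. So, after passing to a subsequence, we may assume $\lim\beta=0$ and $\lim\alpha\ne0$; and $\lim\alpha$ is non-constant since $\sum\alpha_i=0$. Choosing $i,i'$ with different limits in (7) gives $\beta_j-\beta_{j'}=O(\varepsilon)$, so $\beta_j=O(\varepsilon)$.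

*Block $A$.* It satisfies (6) with $\alpha,h$ in place of $a,g$. As in Lemma 15, $\lim\alpha$ takes exactly two values, the larger on $A_1$ and the smaller on $A_2$; $\alpha_i-\alpha_{i'}=O(\varepsilon)$ inside $A_1$ and inside $A_2$; and at $\rho$, $h$ has the form $b_i-b_j$ on the edges in $A_1$ and on those in $A_2$, and the form $b_i-b'_j$ on $A_1\times A_2$.

*Block $B$ and cross edges.* For triangles in $B$ the cubic part of the triangle sum is $O(\varepsilon^3)$, so at $\rho$, $h$ has the form $b_i-b_j$ on the edges in $B$. For $i,i'\in A_q$, (7) shows that alternating sums of $H$ over $A_q\times B$ are $O(\varepsilon)$. So at $\rho$, $H$ has the form $b_i-b'_j$ on $A_q\times B$, $q=1,2$.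

*Geometry at $\rho$.* Let $k_q=|A_q|$, $k_1+k_2=k$. Then $\rho v_i=\alpha^qe_1+p_i$ ($i\in A_q$) and $\rho v_j=\tilde q_j\in e_1^\perp$ ($j\in B$). Here the superscript in $\alpha^q$ is an index. From $k_1\alpha^1+k_2\alpha^2=0$ and $k_1(\alpha^1)^2+k_2(\alpha^2)^2=1$,
$$\alpha^1=\sqrt{\tfrac{k_2}{kk_1}},\qquad\alpha^2=-\sqrt{\tfrac{k_1}{kk_2}},\qquad\alpha^1\alpha^2=-\tfrac1k .$$
Since $\frac1k+(\alpha^q)^2=\frac1{k_q}$, we have $\langle p_i,p_{i'}\rangle=\delta_{ii'}-\frac1{k_q}$ inside $A_q$. Between $A_1$ and $A_2$ the product is $-\frac1k-\alpha^1\alpha^2=0$, also $\langle p_i,\tilde q_j\rangle=0$, and $\langle\tilde q_j,\tilde q_{j'}\rangle=\delta_{jj'}-\frac1k$. This is the Gram matrix of the block model with blocks $A_1,A_2,B$ in dimension $2k-3=n-2$. So $(p_i,\tilde q_j)$ is the image of that model under some $\rho'\in O(n-2)$.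

Edges inside blocks go to the equator. Edges of $A_1\times A_2$ (relevant only if $k_1,k_2\ge2$) go to the slice of height $(\alpha^1-\alpha^2)/\sqrt2=h_{k_1,k_2}\in(0,1)$, since $(\alpha^1-\alpha^2)^2=\frac{(k_1+k_2)^2}{kk_1k_2}=\frac1{k_1}+\frac1{k_2}$; there $h$ is evaluated. Edges of $A_q\times B$ (relevant only if $k_q\ge2$) go to the slice of height $\alpha^q/c$, which is nonzero and of absolute value $<1$ because $c^2-(\alpha^q)^2=2-\frac1k-\frac1{k_q}>0$; there $H$ is evaluated. In each case the normalized component in $e_1^\perp$ is $\rho'x_e$. So $\rho'$ is a solution of the three-block problem $\mathcal Q_{k_1}$ with blocks $A_1,A_2,B$ whose datum consists of $h_{eq}$, the slice function of $h$ at height $h_{k_1,k_2}$ for $A_1\times A_2$, and the slice functions of $H$ at height $\alpha^q/c$ for $A_q\times B$.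

Hence, if no $\mathcal Q_{k_1}$ ($1\le k_1\le k-1$) has a solution, then for all small $\varepsilon>0$ the $(A,B)$ problem for $(g_\varepsilon,G_\varepsilon)$ has no solution.

**Step 2: what has to be arranged.** We require:

* (a) $h_{eq}\in\mathcal B_{n-2}$;
* (b) for $2\le k'\le\frac n2$, $l'=n-k'$: the $(k',l')$ problem in $\mathbb R^{n-2}$ with datum ($h_{eq}$; slice function of $h$ at height $h_{k',l'}$) has no solution;
* (c) no $\mathcal Q_{k_1}$, $1\le k_1\le k-1$, has a solution.

By Lemma 15 in dimension $n-1\ge6$, (a) and (b) give $g_\varepsilon\in\mathcal B_{n-1}$ for small $\varepsilon>0$. With (c) and Step 1, Lemma 18 follows with $g=g_\varepsilon$, $G=G_\varepsilon$, $\varepsilon$ small.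

**Step 3: choosing the functions one after the other.** Condition (a) is possible by Corollary 14, since $n-2\equiv1\pmod4$ and $n-2\ge5$. Regard $h_{eq}$ and the finitely many relevant slice functions of $h$ (heights in $(0,1)$) and of $H$ (nonzero heights), one function per height, as unknowns, with arbitrary initial values for the slices. Treat the problems of (b), then those of (c), one after the other by Theorem 8. In each step one "free" slice function, the active one, is changed arbitrarily, and the other functions of that problem are changed arbitrarily little. So $h_{eq}$ stays in $\mathcal B_{n-2}$ and earlier problems stay without solutions, by openness, provided the free slice does not occur in earlier problems. It remains to check this and that each problem is of Type II.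

*Problems (b).* The free slice is the slice of $h$ at height $h_{k',l'}$; these heights are distinct for distinct $k'$. As $n$ is odd, $k'<l'$, $l'\ge\frac{n+1}2\ge4$, and $d=n-2\ge5$: Type II.

*Problems (c).* The free slice is that of $H$ for $A_1\times B$ if $k_1\ge2$, and for $A_2\times B$ if $k_1=1$ (then $k_2=k-1\ge3$). Take the chosen $A_q$, then $B$, then the remaining block as first, second and third block; by Section 4.1 a change of order only composes some functions with $x\mapsto-x$, which affects neither solutions nor sup distances. We have $2\le|A_q|\le k-1<|B|=k$, $|B|\ge4$ and $d=n-2\ge5$: Type II. Put $t(\kappa)=\frac1c\sqrt{\frac{k-\kappa}{k\kappa}}$, a strictly decreasing function of $\kappa$. Then $\alpha^1/c=t(k_1)$ and $\alpha^2/c=-t(k-k_1)$, so $\mathcal Q_{k_1}$ uses slices of $H$ at most at the heights $t(k_1)$ and $-t(k-k_1)$. So the free slice, at height $t(k_1)$ if $k_1\ge2$, respectively $-t(k-1)$ if $k_1=1$, occurs in no other $\mathcal Q$ and is not another slice of the same $\mathcal Q_{k_1}$. No slice of $H$ occurs in (b). A slice of $h$ may occur in several problems, but in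 (c) it is only changed slightly.

Finally extend all these functions to $h$ and $H$ by Lemma 16. $\square$

**Proposition 19.** $\mathcal B_n\ne\emptyset$ for $n\equiv3\pmod4$, $n\ge7$.

*Proof.* Start with $g,G$ from Lemma 18. For $2\le k'\le\frac{n-1}2$ put $l'=n+1-k'$. Then $k'<l'$, $l'\ge\frac{n+3}2\ge5$ and $d=n-1\ge6$, so the $(k',l')$ problem is of Type II. Proceed as in Proposition 17 for these $k'$, changing $g$ so little each time that $g\in\mathcal B_{n-1}$, the absence of solutions for $(g,G)$ in the $(k,k)$ problem, and the absence of solutions for the previous $k'$ persist. With Lemma 16 form an odd continuous function on $S^{n-1}$ with equatorial restriction $g$, slice functions $G_{k'}$ at the heights $h_{k',l'}$, and slice function $G$ at height $h_{k,k}$; these heights are distinct. Lemma 15 gives $\mathcal B_n\ne\emptyset$. $\square$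

## 13. All residue classes: Theorems 1 and 2

*Proof of Theorem 1.* Corollary 14 covers $n\equiv0,1\pmod4$, $n\ge4$. Proposition 17 covers $n\equiv2$, $n\ge6$; it uses Corollary 14 only in dimension $n-1\equiv1$. Proposition 19 covers $n\equiv3$, $n\ge7$; it uses Corollary 14 only in dimension $n-2\equiv1$. So (1) holds, and Theorem 1 follows by the reduction in Section 2. $\square$

*Proof of Theorem 2.* For $n\ge4$ the conjecture fails by Theorem 1. For $n=1$ and $n=2$ it holds by Section 3, and for $n=3$ by Proposition 7 and Lemma 3. $\square$
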